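# Graphs over the first Bernstein class are pluripolar

## 1. Approximation numbers, Bernstein's product, and pluripolar sets

Throughout, $C[0,1]$ is the Banach space of complex-valued continuous functions on $[0,1]$ with the sup norm. The space $\mathcal P(\mathbb C)|_{[0,1]}$ of restrictions to $[0,1]$ of univariate complex polynomials is filtered by the subspaces $V_n$ of restrictions of polynomials of degree at most $n$. We write $\|P\|_S=\sup_S|P|$, and $T_n$ is the Chebyshev polynomial, $T_n(\cos\theta)=\cos n\theta$. Infinite products are limits of partial products.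

**Definition (approximation numbers).** For $f\in C[0,1]$ and $n\in\mathbb N$,
$$E_n(f)=\inf_{p\in V_n}\ \sup_{x\in[0,1]}|f(x)-p(x)| .$$

The infimum is attained, because $V_n$ is finite-dimensional. The sequence $E_n(f)$ is nonincreasing, and it tends to $0$ by Weierstrass.

Example. Let $f(x)=\sum_{k\ge0}a_kT_k(2x-1)$ with $\sum|a_k|<\infty$. Then
$$\tfrac12|a_{n+1}|\ \le\ E_n(f)\ \le\ \sum_{k>n}|a_k| .\tag{1}$$
The upper bound comes from truncating the series. For the lower bound substitute $2x-1=\cos\theta$. If $p\in V_n$, then $p$ becomes a trigonometric polynomial of degree at most $n$, which is orthogonal to $\cos (n+1)\theta$. Hence $a_{n+1}=\frac1\pi\int_{-\pi}^{\pi}(f-p)\cos((n+1)\theta)\,d\theta$, and so $|a_{n+1}|\le2\|f-p\|_{[0,1]}$.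

**Definition (first Bernstein class).** $\mathfrak B^*=\mathfrak B^*(C[0,1],\mathcal P(\mathbb C)|_{[0,1]})$ is the set of all $f\in C[0,1]$ with
$$\prod_{n=1}^\infty \bigl(E_n(f)\bigr)^{1/n^2}=0 .$$

If some $E_n(f)$ is $0$, then $f$ is a polynomial and $f\in\mathfrak B^*$. If all $E_n(f)>0$, take logarithms:
$$f\in\mathfrak B^*\iff \sum_{n\le X}\frac1{n^2}\log\frac1{E_n(f)}\to+\infty\quad(X\to\infty).\tag{2}$$

**Definition (quasianalyticity in the sense of Bernstein).** $f\in C[0,1]$ is quasianalytic in the sense of Bernstein on $[0,1]$ if $\liminf_{n\to\infty}(E_n(f))^{1/n}<1$.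

Example. Let $f_1(x)=\sum_{k\ge0}e^{-k}T_k(2x-1)$. By (1), $\frac12e^{-n-1}\le E_n(f_1)\le e^{-n}/(e-1)<e^{-n}$. So $f_1$ is quasianalytic in the sense of Bernstein.

Every function that is quasianalytic in this sense lies in $\mathfrak B^*$. We may assume that all $E_n(f)>0$. There are $\rho<1$ and infinitely many $n$ with $E_n(f)\le\rho^n$. Choose a sequence of such $n$, each at least twice the previous one. For $n\le j<2n$ we have $E_j(f)\le\rho^n$, so the block $n\le j<2n$ contributes at least $n\cdot\frac1{4n^2}\cdot n\log\frac1\rho=\frac14\log\frac1\rho$ to the sum in (2). The blocks are disjoint, and from the first such $n$ on all terms are $\ge0$. So the sum diverges to $+\infty$.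

Example (in $\mathfrak B^*$ but not quasianalytic in the sense of Bernstein). Let $f_2(x)=\sum_{k\ge3}e^{-k/\log k}\,T_k(2x-1)$. By (1), $E_n(f_2)\ge\frac12e^{-(n+1)/\log(n+1)}$ for $n\ge2$, so $\liminf E_n(f_2)^{1/n}\ge1$. On the other side, $k/\log k$ increases for $k\ge3$, so for $n\ge3$
$$E_n(f_2)\le\sum_{k>n}e^{-k/\log k}\le e^{-n/(2\log n)}\sum_{k\ge3}e^{-k/(2\log k)}=C\,e^{-n/(2\log n)},\qquad C<\infty .$$
Hence $\frac1{n^2}\log\frac1{E_n(f_2)}\ge\frac1{2n\log n}-\frac{\log C}{n^2}$. The sum in (2) diverges because $\sum\frac1{n\log n}=\infty$.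

**Definition (plurisubharmonic function).** A function $u:\Omega\to[-\infty,\infty)$ on an open set $\Omega\subset\mathbb C^q$ is plurisubharmonic (psh) if it is upper semicontinuous and its restriction to every complex line is, on each component, subharmonic or identically $-\infty$.

Example: $\log|P|$ for a polynomial $P\not\equiv0$. We shall use four textbook facts. Finite sums and positive multiples of psh functions are psh. Being psh is a local property. A psh function satisfies the sub-mean value inequality $u(z)\,\mathrm{vol}\,B(z,r)\le\int_{B(z,r)}u$. On a connected open set the limit of a decreasing sequence of psh functions is psh or identically $-\infty$.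

**Definition (pluripolar set).** $S\subset\mathbb C^q$ is pluripolar if there is a psh function $u\not\equiv-\infty$ on $\mathbb C^q$ with $u|_S=-\infty$.

Examples. The zero set of a polynomial $P\not\equiv0$ is pluripolar: take $u=\log|P|$. The square $[-1,1]^2\subset\mathbb C^2$ is not pluripolar. To see this, recall that in one variable a subharmonic function that equals $-\infty$ on a segment is identically $-\infty$. Let $u$ be psh on $\mathbb C^2$ with $u=-\infty$ on $[-1,1]^2$. For each $x\in[-1,1]$ the function $u(x,\cdot)$ is $-\infty$ on a segment, hence everywhere. Then for each $w\in\mathbb C$ the function $u(\cdot,w)$ is $-\infty$ on $[-1,1]$, hence everywhere. So $u\equiv-\infty$.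

**Definition (graph).** $\Gamma_f=\Gamma_f([0,1])=\{(x,f(x)):x\in[0,1]\}\subset\mathbb C^2$.

Example: if $f=p|_{[0,1]}$ for a polynomial $p$, then $\Gamma_f$ lies in the curve $y=p(x)$ and $u=\log|y-p(x)|$ shows that $\Gamma_f$ is pluripolar.

## 2. Pluripolarity of $\Gamma_f$ for $f\in\mathfrak B^*$: the problem and the theorems

A theorem of Coman, Levenberg and Poletsky says: if $f$ is quasianalytic in the sense of Bernstein on $[0,1]$, then $\Gamma_f$ is pluripolar in $\mathbb C^2$. We have just seen that $\mathfrak B^*$ contains all such $f$, and also functions like $f_2$. The following problem comes from Alexander Brudnyi, "On Bernstein classes of quasianalytic maps", arXiv:1505.03322 (2015): is $\Gamma_f$ pluripolar for every $f\in\mathfrak B^*$? The answer is yes.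

**Theorem 1.** If $f\in \mathfrak B^*(C[0,1],\mathcal P(\mathbb C)|_{[0,1]})$, then $\Gamma_f([0,1])$ is pluripolar in $\mathbb C^2$.

**Theorem 2 (any dimension, any bounded set).** Let $X\subset\mathbb C^d$ be a nonempty bounded set, $f:X\to\mathbb C$ a bounded function, and $E_n(f)=\inf\{\sup_X|f-p|:\ p\in\mathbb C[x_1,\dots,x_d],\ \deg p\le n\}$. If $\prod_{n\ge1}E_n(f)^{1/n^2}=0$, then $\{(x,f(x)):x\in X\}$ is pluripolar in $\mathbb C^{d+1}$.

**Theorem 3 (sharpness).** Let $\omega:\mathbb N\to(0,\infty)$ with $\omega(n)\to\infty$, arbitrarily slowly. There is a real-valued $f\in C[0,1]$ with $\prod_{n\ge1}E_n(f)^{\omega(n)/n^2}=0$ whose graph is not pluripolar.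

So the weight $1/n^2$ cannot be replaced by any asymptotically larger weight $\omega(n)/n^2$.

**Proposition 4 (no converse; regular decay).** (a) $f(x)=\sqrt x$ has pluripolar graph but $f\notin\mathfrak B^*$. (b) If $f=\sum a_nT_n(2x-1)$ with $|a_n|\le Ae^{-h(n)}$, where $h$ is nondecreasing and subadditive, $h(0)=0$ and $h(n)/\sqrt n\to\infty$, then $\Gamma_f$ is pluripolar.

The simplest case after polynomials is an algebraic function, and it already settles part (a).

**Proof of Proposition 4(a).** The graph of $\sqrt x$ lies in $\{y^2=x\}$, so it is pluripolar. Let $n\ge1$, let $p\in V_n$ be a best approximation and $E=E_n(\sqrt x)$. Approximating by $0$ gives $E\le1$, so $\|p\|_{[0,1]}\le2$. Markov's inequality on $[0,1]$ gives $|p'|\le2n^2\|p\|_{[0,1]}\le4n^2$ there. Since $|\sqrt x-p(x)|\le E$ and $|p(0)|\le E$,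
$$\sqrt x-2E\le|p(x)-p(0)|\le4n^2x .$$
At $x=\frac1{64n^4}$ this reads $2E\ge\frac1{8n^2}-\frac1{16n^2}$, that is, $E_n\ge\frac1{32n^2}$. Therefore $\sum\frac1{n^2}\log\frac1{E_n}\le\sum\frac{\log(32n^2)}{n^2}<\infty$, the product is positive, and $\sqrt x\notin\mathfrak B^*$. $\square$

## 3. From small polynomials to pluripolarity

To prove that a set is pluripolar we must build a psh function. The raw material is $\frac1N\log|P|$ with $\deg P\le N$, and the next lemma says how small $P$ has to be on the set.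

**Lemma A.** Let $\Gamma\subset\mathbb C^q$ and $\mathbb B=\{|z|\le\rho\}$. Suppose that for every $M>0$ there are $N\ge1$ and a polynomial $P$ of degree $\le N$ with $\|P\|_{\mathbb B}=1$ and $|P|\le e^{-MN}$ on $\Gamma$. Then $\Gamma$ is pluripolar.

**Proof.** For $j\ge1$ take such $P_j,N_j$ for $M=4^j$ and put $u_j=\frac1{N_j}\log|P_j|$. We want $u=\sum_j2^{-j}u_j$. It will be $-\infty$ on $\Gamma$; the work is to show that it is not $-\infty$ everywhere.

**Upper bound.** Let $R\ge3\rho$ and $C_R=\log(R/\rho)>0$. We claim $u_j\le C_R$ on $B(0,R)$. Restrict $P_j$ to a complex line through $0$, parametrized by $\lambda\mapsto\lambda e$ with $|e|=1$. We get a one-variable polynomial $q$ of degree $\le N_j$ with $|q|\le1$ on $|\lambda|\le\rho$. The function $q(\lambda)/\lambda^{N_j}$ is holomorphic on $|\lambda|>\rho$ including $\infty$ and has modulus at most $\rho^{-N_j}$ on $|\lambda|=\rho$. By the maximum principle $|q(\lambda)|\le(|\lambda|/\rho)^{N_j}$ for $|\lambda|\ge\rho$. This is the claim.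

**Lower bound in the mean.** Choose $z_j\in\mathbb B$ with $|P_j(z_j)|=1$, so $u_j(z_j)=0$. The sub-mean value inequality gives $\int_{B(z_j,R-\rho)}u_j\ge0$. We have $B(0,R-2\rho)\subset B(z_j,R-\rho)\subset B(0,R)$, and $C_R-u_j\ge0$ on $B(0,R)$. Hence
$$\int_{B(0,R-2\rho)}(C_R-u_j)\le\int_{B(z_j,R-\rho)}(C_R-u_j)\le C_R\,\mathrm{vol}\,B(0,R).$$

**Summation.** On $B(0,R-2\rho)$ the partial sums of $\sum_j2^{-j}(u_j-C_R)$ are psh and decreasing, and their integrals are bounded below by $-C_R\,\mathrm{vol}\,B(0,R)$. By monotone convergence the limit is integrable, so it is not identically $-\infty$, and it is psh. Adding the constant $C_R=\sum_j 2^{-j}C_R$ shows that $u=\sum_j2^{-j}u_j$ is psh and $\not\equiv-\infty$ on $B(0,R-2\rho)$. As $R$ is arbitrary, this holds on $\mathbb C^q$. On $\Gamma$ we have $2^{-j}u_j\le-2^{-j}4^j=-2^j$, so $u=-\infty$ there. $\square$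

Example (very fast approximation). Suppose $\liminf E_n(f)^{1/n}=0$. Let $p_n^*\in V_n$ be a best approximation, $P=y-p_n^*(x)$, and let $\mathbb B$ be the closed unit ball. Since $\max_{|y|\le1}|y-p_n^*(0)|\ge1$, we have $\|P\|_{\mathbb B}\ge1$. On $\Gamma_f$ we have $|P|\le E_n(f)$, and for each $M$ there is $n$ with $E_n(f)\le e^{-Mn}$. So $P/\|P\|_{\mathbb B}$ satisfies the hypothesis of Lemma A and $\Gamma_f$ is pluripolar.

## 4. Products of the factors $y-p_k$ and the ratio $k/n_k$

Now let $f\in C[0,1]$ with $E_n(f)>0$ for all $n$. It is convenient to record, instead of the accuracy at each degree, the degree at which each accuracy $4^{-k}$ is reached: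
$$n_k=\min\{n\ge1:\ E_n(f)\le4^{-k}\},\qquad p_k\in V_{n_k}\ \text{ with }\ \|f-p_k\|_{[0,1]}\le4^{-k}\qquad(k\ge1).\tag{3}$$
The numbers $n_k$ exist because $E_n(f)\to0$, and $n_1\le n_2\le\cdots$.

The polynomial $y-p_k$ has degree at most $n_k$ and is at most $4^{-k}$ on $\Gamma_f$. So it achieves the rate $M=(\log4)\,k/n_k$ in Lemma A. The natural next move is to combine several of them: $P=\prod_k(y-p_k)^{l_k}$ has degree at most $N=\sum l_kn_k$ and $|P|\le4^{-\sum kl_k}$ on $\Gamma_f$. The rate obtained is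
$$(\log4)\,\frac{\sum_k l_k\,k}{\sum_kl_k\,n_k}\ \le\ (\log4)\,\max_k\frac k{n_k},$$
a weighted mean of the old rates. Multiplication gains nothing. This already stops at $f_1$: from $4^{-k}\ge E_{n_k}(f_1)\ge\frac12e^{-n_k-1}$ we get $k\log4\le n_k+1+\log2$, so $k/n_k\le(2+\log2)/\log4<2$ for all $k$, and Lemma A cannot be applied in this way.

Could linear algebra produce a better $P$? If we ask that $P(x,p_k(x))$ vanish identically, then $y-p_k(x)$ divides $P$, by division in $\mathbb C[x][y]$ by a polynomial that is monic in $y$. Asking for vanishing to order $l$ means $P=(y-p_k)^lQ$, which costs degree $l\deg(y-p_k)$, and we are back at the same ratio. So we cannot afford a $P$ that is highly divisible by $y-p_k$ for many $k$ at once.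

The way past this point is to stop asking for a particular divisible polynomial. Fix one $k$ and look at the whole space $W_N$ of polynomials in $(x,y)$ of degree $\le N$, of dimension about $N^2/2$. The multiples of $(y-p_k)^l$ in $W_N$ form a subspace of dimension about $(N-ln_k)^2/2$. In a basis adapted to this flag the average exponent $l$ is about
$$\frac{\sum_{l\ge1}(N-ln_k)^2/2}{N^2/2}\approx\frac{N}{3n_k}.$$
Suppose that passing from a tube of radius of order $4^{-(k-1)}$ around the graph to one of radius of order $4^{-k}$ shrinks multiples of $(y-p_k)^l$ by $3^{-l}$. Then the typical polynomial shrinks by about $3^{-N/(3n_k)}$. The adapted basis depends on $k$, but we can measure the shrinking by the volume of the unit ball of $W_N$, which needs no basis, and volume ratios multiply. The gains then add up over $k$, and the total rate is of order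
$$\sum_k\frac1{n_k}\qquad\text{in place of}\qquad\max_k\frac k{n_k} .$$
Since $n_j\le n_k$ for $j\le k$, always $k/n_k\le\sum_{j\le k}1/n_j$. For $f_1$ the gap is decisive: $E_n(f_1)\le e^{-n}$ gives $n_k\le\lceil k\log4\rceil\le2k$, so $\sum1/n_k=\infty$ although $k/n_k$ is bounded. In Section 6 we shall see that $\sum1/n_k=\infty$ follows from $f\in\mathfrak B^*$.

## 5. Volumes of unit balls along a flag

This section makes "typical polynomials shrink" into an inequality. Volume on a complex vector space of dimension $m$ is Lebesgue measure on $\mathbb R^{2m}$ in some linear coordinates; ratios do not depend on the coordinates.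

**Lemma B.** Let $W$ be a complex vector space of dimension $m$ with norms $\|\cdot\|,\|\cdot\|'$ and closed unit balls $B,B'$. Let $W=F_0\supseteq F_1\supseteq\dots\supseteq F_L\supseteq F_{L+1}=\{0\}$ be subspaces and $\theta\in(0,1]$ with $\|P\|'\le\theta^l\|P\|$ for $P\in F_l$, $0\le l\le L$. Then
$$\frac{\mathrm{vol}(B')}{\mathrm{vol}(B)}\ \ge\ m^{-4m}\,\theta^{-2\sum_{l=1}^L\dim F_l}.$$

Example. Let $W$ be the polynomials $\sum_{l=0}^Da_ly^l$, with $\|P\|^2=\sum|a_l|^2$ and $\|P\|'^2=\sum9^{-l}|a_l|^2$. Let $F_l$ be the multiples of $y^l$ and $\theta=\frac13$. The ball $B'$ is $B$ stretched by $3^l$ in the complex coordinate $a_l$, so $\mathrm{vol}(B')/\mathrm{vol}(B)=\prod_l9^{l}=3^{D(D+1)}$. On the other hand $\sum_{l=1}^D\dim F_l=\sum_{l=1}^D(D+1-l)=\frac{D(D+1)}2$, so $\theta^{-2\sum\dim F_l}=3^{D(D+1)}$ too. The factor $m^{-4m}$ in the lemma is the price for norms that are not Hermitian.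

**Proof.**

**Step 1: replace the norms by Hermitian ones.** By Auerbach's theorem there is a basis $(b_i)$ of $W$ with $\max|a_i|\le\|\sum a_ib_i\|\le\sum|a_i|$. Put $|\sum a_ib_i|=\sqrt m\,(\sum|a_i|^2)^{1/2}$. By Cauchy–Schwarz $\sum|a_i|\le\sqrt m(\sum|a_i|^2)^{1/2}$, and $(\sum|a_i|^2)^{1/2}\le\sqrt m\max|a_i|$. So
$$\|P\|\le|P|\le m\|P\| .$$
Choose a Hermitian norm $|\cdot|'$ for $\|\cdot\|'$ in the same way. For $P\in F_l$,
$$|P|'\le m\|P\|'\le m\theta^l\|P\|\le m\theta^l|P| .$$

**Step 2: an adapted orthonormal basis.** Take a $|\cdot|$-orthonormal basis $e_1,\dots,e_m$ of $W$ composed of bases of the $|\cdot|$-orthogonal complements $F_l\ominus F_{l+1}$, $0\le l\le L$. Put $l(i)=l$ if $e_i\in F_l\ominus F_{l+1}$. Then $|e_i|'\le m\theta^{l(i)}$. By summation by parts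
$$\sum_il(i)=\sum_{l=0}^Ll\,(\dim F_l-\dim F_{l+1})=\sum_{l=1}^L\dim F_l .$$

**Step 3: the determinant.** Let $G$ be the Gram matrix of $(e_i)$ for $|\cdot|'$. By Hadamard's inequality for positive definite matrices,
$$\det G\le\prod_i|e_i|'^2\le m^{2m}\theta^{2\sum_il(i)} .$$
Let $B_H,B_H'$ be the unit balls of $|\cdot|,|\cdot|'$. In the coordinates given by $(e_i)$, $B_H$ is the Euclidean unit ball and $B_H'$ is its image under a complex linear map whose determinant has modulus $(\det G)^{-1/2}$. A complex linear map multiplies volume by the square of the modulus of its determinant. So $\mathrm{vol}(B_H')/\mathrm{vol}(B_H)=1/\det G$.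

**Step 4: back to the original norms.** Since $\|\cdot\|'\le|\cdot|'$, $B'\supseteq B_H'$. Since $|\cdot|\le m\|\cdot\|$, $B\subseteq mB_H$, and $\mathrm{vol}(mB_H)=m^{2m}\mathrm{vol}(B_H)$. Therefore
$$\frac{\mathrm{vol}(B')}{\mathrm{vol}(B)}\ge m^{-2m}\frac1{\det G}\ge m^{-4m}\theta^{-2\sum_{l=1}^L\dim F_l}.\qquad\square$$

## 6. Shrinking tubes around $\Gamma_f$ and the divergence of $\sum1/n_k$

We now prove Theorem 1. Let $f\in\mathfrak B^*$. If $E_n(f)=0$ for some $n$, then $f$ is a polynomial on $[0,1]$ and $\Gamma_f$ is pluripolar by the example in Section 1. So assume $E_n(f)>0$ for all $n$, and take $n_k,p_k$ as in (3).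

**Step 1: the hypothesis becomes $\sum1/n_k=\infty$.** Let $\nu(n)=\#\{k\ge1:n_k\le n\}$. Because $E_n(f)$ is nonincreasing, $n_k\le n$ holds exactly when $E_n(f)\le4^{-k}$. So $\nu(n)$ is the number of $k\ge1$ with $k\le\log_4(1/E_n(f))$, and
$$\nu(n)\ge\log_4\frac1{E_n(f)}-1 .$$
Since $\frac1{n_k}=\sum_{n\ge n_k}\frac1{n(n+1)}$ and all terms are nonnegative, we may interchange sums:
$$\sum_{k\ge1}\frac1{n_k}=\sum_{n\ge1}\frac{\nu(n)}{n(n+1)}\ge\frac12\sum_{n\ge1}\frac{\nu(n)}{n^2} .$$
For every $X$, $\sum_{n\le X}\frac{\nu(n)}{n^2}\ge\sum_{n\le X}\frac{\log_4(1/E_n(f))-1}{n^2}$. The right side tends to $+\infty$ by (2), because $\sum1/n^2$ converges. Hence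
$$\sigma_K:=\sum_{k=2}^K\frac1{n_k}\to\infty\qquad(K\to\infty).$$

**Step 2: tubes, and the gain $3^{-l}$.** The purpose is to find sets around $\Gamma_f$ for which multiples of $(y-p_k)^l$ shrink by $3^{-l}$ from one set to the next. Put
$$S_k=\{(x,y)\in[0,1]\times\mathbb C:\ |y-p_k(x)|\le5\cdot4^{-k}\}.$$
Since $\|f-p_k\|_{[0,1]}\le4^{-k}$, we have $\Gamma_f\subset S_k$. For $k\ge2$, $\|p_k-p_{k-1}\|_{[0,1]}\le4^{-k}+4^{1-k}=5\cdot4^{-k}$. Hence for $x\in[0,1]$
$$|y-p_k(x)|\le15\cdot4^{-k}\ \Longrightarrow\ |y-p_{k-1}(x)|\le20\cdot4^{-k}=5\cdot4^{-(k-1)}\ \Longrightarrow\ (x,y)\in S_{k-1}.$$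
So over each $x$ the slice of $S_{k-1}$ contains the disc with the same center as the slice of $S_k$ and three times its radius. Let $P=(y-p_k)^lQ$ with $Q\in\mathbb C[x,y]$ and $l\ge0$. Fix $x\in[0,1]$. On the circle $|y-p_k(x)|=15\cdot4^{-k}$,
$$|Q(x,y)|\le(15\cdot4^{-k})^{-l}\,\|P\|_{S_{k-1}} .$$
By the maximum principle the same bound holds inside the disc. On the disc of radius $5\cdot4^{-k}$ we get $|P(x,y)|\le(5\cdot4^{-k})^l(15\cdot4^{-k})^{-l}\|P\|_{S_{k-1}}$. Thus
$$\|P\|_{S_k}\le3^{-l}\|P\|_{S_{k-1}}\qquad(k\ge2,\ P\text{ divisible by }(y-p_k)^l).\tag{4}$$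

**Step 3: comparison of volumes.** The purpose is to find a polynomial that is at most $1$ on the thin tube $S_K$ and very large on the fixed tube $S_1$. Let $W_N$ be the space of polynomials in $\mathbb C[x,y]$ of total degree $\le N$ and
$$m=\dim W_N=\frac{(N+1)(N+2)}2\le3N^2\qquad(N\ge1).$$
Each $\|\cdot\|_{S_k}$ is a norm on $W_N$: if $P$ vanishes on $S_k$, then for each $x\in[0,1]$ the polynomial $P(x,\cdot)$ vanishes on a disc, so its coefficients, which are polynomials in $x$, vanish on $[0,1]$, and $P=0$. Let $B_k$ be the closed unit ball of $\|\cdot\|_{S_k}$.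

Fix $K\ge2$ and let $N\ge2n_K$. For $2\le k\le K$ put $F_0=W_N$, $F_l=(y-p_k)^l\,W_{N-ln_k}$ for $1\le l\le L:=\lfloor N/n_k\rfloor$, and $F_{L+1}=\{0\}$. Because $\deg(y-p_k)\le n_k$, these are nested subspaces of $W_N$. By (4), Lemma B applies with $\|\cdot\|=\|\cdot\|_{S_{k-1}}$, $\|\cdot\|'=\|\cdot\|_{S_k}$ and $\theta=\frac13$. We need $\sum\dim F_l$. Put $t=N/n_k\ge2$. Since $\dim F_l=\dim W_{N-ln_k}\ge\frac12(N-ln_k)^2$,
$$\sum_{l=1}^L\dim F_l\ge\frac12\sum_{l=1}^{\lfloor t\rfloor}(N-ln_k)^2=\frac{n_k^2}2\sum_{l=1}^{\lfloor t\rfloor}(t-l)^2 .$$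
The function $(t-u)^2$ decreases on $[1,t]$. So $(t-l)^2$ is at least the integral of $(t-u)^2$ over $[l,l+1]$ if $l<\lfloor t\rfloor$, and over $[\lfloor t\rfloor,t]$, an interval of length less than $1$, if $l=\lfloor t\rfloor$. Therefore
$$\sum_{l=1}^L\dim F_l\ge\frac{n_k^2}2\int_1^t(t-u)^2\,du=\frac{n_k^2(t-1)^3}6=\frac{(N-n_k)^3}{6n_k}\ge\frac{N^3}{48\,n_k},$$
where the last inequality uses $n_k\le n_K\le N/2$. Lemma B gives
$$\log\frac{\mathrm{vol}(B_k)}{\mathrm{vol}(B_{k-1})}\ge\frac{2\log3}{48}\cdot\frac{N^3}{n_k}-4m\log m\qquad(2\le k\le K).$$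
Adding these inequalities,
$$\log\frac{\mathrm{vol}(B_K)}{\mathrm{vol}(B_1)}\ge\frac{2\log3}{48}\,N^3\sigma_K-4mK\log m .$$
Let $R=\max_{P\in B_K}\|P\|_{S_1}$, which is attained because $B_K$ is compact. Then $B_K\subset RB_1$, so the left side is at most $\log R^{2m}=2m\log R$. Dividing by $2m$ and using $m\le3N^2$,
$$\log R\ge\frac{\log3}{48}\cdot\frac{N^3}m\,\sigma_K-2K\log m\ge\frac{\log3}{144}\,\sigma_KN-2K\log(3N^2).$$
Note that $\frac{\log3}{144}>\frac1{200}$ and that, for fixed $K$, the last term is of order $\log N$. So for all sufficiently large $N$ we have $\log R\ge\sigma_KN/200$. A polynomial $P\in B_K$ at which $R$ is attained satisfies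
$$P\in W_N,\qquad\|P\|_{\Gamma_f}\le\|P\|_{S_K}\le1,\qquad\|P\|_{S_1}\ge e^{\sigma_KN/200}.$$

**Step 4: Lemma A.** Let $\mathbb B$ be a closed ball centered at $0$ that contains the compact set $S_1$. It depends neither on $K$ nor on $N$. For the $P$ of Step 3, $\|P\|_{\mathbb B}\ge e^{\sigma_KN/200}$, so $\hat P=P/\|P\|_{\mathbb B}$ satisfies $\|\hat P\|_{\mathbb B}=1$ and $|\hat P|\le e^{-\sigma_KN/200}$ on $\Gamma_f$. Given $M>0$, choose $K$ with $\sigma_K\ge200M$, which is possible by Step 1, and then $N$ large. Lemma A shows that $\Gamma_f$ is pluripolar. This proves Theorem 1. $\blacksquare$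

The order of choices matters: $K$ is fixed first, and then $N$ is taken so large that the $K$ error terms of size $\log m$ are negligible against $\sigma_KN$.

## 7. Bounded sets in $\mathbb C^d$

The interval was used in three places: to know that $E_n(f)\to0$, to know that $\|\cdot\|_{S_k}$ is a norm, and to count dimensions. We prove Theorem 2 by going through the same four steps. Write $\Gamma$ for the graph.

**Degenerate cases.** If a nonzero polynomial $Q(x)$ vanishes on $X$, then the psh function $\log|Q(x)|$ on $\mathbb C^{d+1}$ shows that $\Gamma$ is pluripolar. If some $E_n(f)=0$, then $f=p|_X$ for a polynomial $p$, because the infimum over a finite-dimensional space is attained, and $\log|y-p(x)|$ works. Assume that neither happens. Then $E_n(f)\to0$. Otherwise $E_n(f)\ge c$ for all $n$ with some $c\in(0,1]$, and all partial products would be at least $c^{\sum1/n^2}>0$.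

**Step 1: degrees.** Define $n_k$ by (3), and take $p_k\in\mathbb C[x_1,\dots,x_d]$ of degree $\le n_k$ with $\|f-p_k\|_X\le4^{-k}$. Step 1 of Section 6 used only that $E_n(f)$ is positive, is nonincreasing, tends to $0$, and satisfies the divergence in (2). So again $\sigma_K=\sum_{k=2}^K1/n_k\to\infty$.

**Step 2: tubes.** Put $S_k=\{(x,y)\in X\times\mathbb C:|y-p_k(x)|\le5\cdot4^{-k}\}$. Then $\Gamma\subset S_k$ and $\|p_k-p_{k-1}\|_X\le5\cdot4^{-k}$. For each fixed $x\in X$ the inclusion of discs and the maximum principle in $y$ are word for word the same. So (4) holds for multiples of $(y-p_k)^l$ in $\mathbb C[x_1,\dots,x_d,y]$.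

**Step 3: volumes.** Let $W_N$ be the polynomials of degree $\le N$ in $(x,y)\in\mathbb C^{d+1}$. The sets $S_k$ are bounded, so $\|\cdot\|_{S_k}$ is finite. It is a norm: if $P=0$ on $S_k$, then for $x\in X$ all coefficients of $P(x,\cdot)$ vanish; these coefficients are polynomials that vanish on $X$, hence they vanish identically. Now
$$m=\dim W_N=\binom{N+d+1}{d+1},\qquad\frac{N^{d+1}}{(d+1)!}\le m\le C_dN^{d+1}\quad(N\ge1).$$
Let $K\ge2$, $N\ge2n_K$, $2\le k\le K$, $t=N/n_k\ge2$, and let $F_l$ be as before: $F_0=W_N$, $F_l=(y-p_k)^lW_{N-ln_k}$ for $1\le l\le\lfloor t\rfloor$, followed by $\{0\}$. Comparing with the integral of the decreasing function $(t-u)^{d+1}$ over $[1,t]$,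
$$\sum_{l\ge1}\dim F_l\ge\frac{n_k^{d+1}}{(d+1)!}\sum_{l=1}^{\lfloor t\rfloor}(t-l)^{d+1}\ge\frac{n_k^{d+1}(t-1)^{d+2}}{(d+2)!}\ge\frac{N^{d+2}}{2^{d+2}(d+2)!\,n_k},$$
since $t-1\ge t/2$. Lemma B with $\theta=\frac13$, added over $k=2,\dots,K$, and the inclusion $B_K\subset RB_1$ with $R=\max_{P\in B_K}\|P\|_{S_1}$ give
$$2m\log R\ge2\log3\cdot\frac{N^{d+2}}{2^{d+2}(d+2)!}\,\sigma_K-4mK\log m .$$
Dividing by $2m$ and using $m\le C_dN^{d+1}$,
$$\log R\ge c_d\,\sigma_KN-2K\log m,\qquad c_d=\frac{\log3}{2^{d+2}(d+2)!\,C_d}>0 .$$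
For fixed $K$ and large $N$ this is at least $\frac{c_d}2\sigma_KN$, because $\log m$ is of order $\log N$.

**Step 4: Lemma A.** Let $\mathbb B$ be a closed ball centered at $0$ containing the bounded set $S_1$. The polynomial $P\in B_K$ at which $R$ is attained satisfies $|P|\le1$ on $\Gamma$ and $\|P\|_{\mathbb B}\ge e^{c_d\sigma_KN/2}$. Divide by $\|P\|_{\mathbb B}$ and apply Lemma A, with $\sigma_K\to\infty$. This proves Theorem 2. $\blacksquare$

## 8. Chebyshev oscillations: a non-pluripolar graph for every heavier weight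

To prove Theorem 3 we build a function whose graph is an intersection of real tubes $S_0\supset S_1\supset\cdots$, where the center of $S_k$ oscillates so fast inside $S_{k-1}$ that polynomials of degree $N$ hardly notice the passage from $S_{k-1}$ to $S_k$.

**Step 1: reductions.** Put $\tilde\omega(n)=\inf_{j\ge n}\omega(j)$. As $\omega\to\infty$, the infimum is attained, so $\tilde\omega$ is positive; it is nondecreasing, $\tilde\omega\le\omega$ and $\tilde\omega\to\infty$. Our $f$ will have $E_n(f)\le1$ for all $n$, so $E_n(f)^{\omega(n)/n^2}\le E_n(f)^{\tilde\omega(n)/n^2}$. It suffices to treat $\tilde\omega$. So assume that $\omega$ is nondecreasing. The affine change $x\mapsto(x+1)/2$ preserves the numbers $E_n$ and, as part of an affine automorphism of $\mathbb C^2$, pluripolarity. So we may work on $[-1,1]$.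

**Step 2: a Bernstein–Walsh estimate through $T_n$.** This step says how much a polynomial can grow if it is controlled only where $T_n$ takes values in a short interval. For a closed interval $I$ with center $c$ and length $\lambda>0$ let
$$g_I(w)=\log\bigl|\zeta+\sqrt{\zeta^2-1}\bigr|,\qquad\zeta=\frac{2(w-c)}\lambda,$$
with the branch for which $|\zeta+\sqrt{\zeta^2-1}|\ge1$. This is the Green function of $\widehat{\mathbb C}\setminus I$ with pole at $\infty$, extended by $0$ on $I$: it is continuous and nonnegative, harmonic off $I$, and equals $\log|w|+O(1)$ at $\infty$. For example, $g_{[-1,1]}(w)=\log|w+\sqrt{w^2-1}|$.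

**Fact.** Let $I\subset[-1,1]$ be a closed interval of length $\lambda>0$ and let $Q$ be a polynomial of degree $\le s$, $s\ge1$, with $|Q|\le1$ on $T_n^{-1}(I)$. Then
$$|Q(z)|\le\exp\Bigl(\frac sn\,g_I(T_n(z))\Bigr)\quad(z\in\mathbb C),\qquad|Q|\le(8/\lambda)^{s/n}\ \text{ on }[-1,1].\tag{5}$$

**Proof of the Fact.** We may assume $Q\not\equiv0$. First, $T_n^{-1}(I)\subset[-1,1]$: write $z=\frac12(\xi+\xi^{-1})$ with $|\xi|\ge1$, so that $T_n(z)=\frac12(\xi^n+\xi^{-n})$. If this lies in $[-1,1]$, then $|\xi^n|=1$, so $|\xi|=1$ and $z\in[-1,1]$. The set $T_n^{-1}(I)$ is therefore a compact subset of the real line and its complement is connected. Put $v=\frac1s\log|Q|-\frac1ng_I\circ T_n$. It is subharmonic on $\mathbb C\setminus T_n^{-1}(I)$. Near $\infty$, $\frac1s\log|Q(z)|\le\log|z|+O(1)$ and $\frac1ng_I(T_n(z))=\frac1n\log|T_n(z)|+O(1)=\log|z|+O(1)$, so $v$ is bounded above there and extends to a subharmonic function across $\infty$. At points of $T_n^{-1}(I)$ we have $\limsup v\le0$, since $|Q|\le1$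 there, $Q$ is continuous and $g_I\ge0$. By the maximum principle $v\le0$, which is the first part of (5) off $T_n^{-1}(I)$; on that set it is the hypothesis. For the second part, let $x\in[-1,1]$ and $w=T_n(x)\in[-1,1]$. If $w\notin I$, then $\zeta$ is real with $1<|\zeta|\le\frac{2\cdot2}\lambda=\frac4\lambda$, so $g_I(w)=\log(|\zeta|+\sqrt{\zeta^2-1})\le\log(2|\zeta|)\le\log\frac8\lambda$. If $w\in I$, then $g_I(w)=0\le\log\frac8\lambda$, as $\lambda\le2$. $\square$

Two special cases with $n=1$, where $T_1(z)=z$, will be used. First, $I=[-1,1]$: a polynomial of degree $\le N$ satisfies $|Q(z)|\le\|Q\|_{[-1,1]}e^{Ng_{[-1,1]}(z)}$. Second, by rescaling, a polynomial of degree $\le N$ bounded by $1$ on a real interval of half-length $a$ is bounded on the concentric interval of half-length $b>a$ by $e^{N\operatorname{arccosh}(b/a)}$. Also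
$$\operatorname{arccosh}\zeta\le\sqrt{2(\zeta-1)}\qquad(\zeta\ge1),$$
because $\cosh t\ge1+t^2/2$.

**Step 3: construction of $f$.** Put $p_0=0$, $\varepsilon_0=1$, $n_0=1$. For $k\ge1$ let
$$\delta_k=\frac{2^{-k}}{n_{k-1}},\qquad\varepsilon_k=e^{-\delta_kn_k},\qquad p_k=p_{k-1}+(\varepsilon_{k-1}-\varepsilon_k)T_{n_k},$$
where $n_k\ge2n_{k-1}$ is chosen so large that

1. $\varepsilon_k\le16^{-k}\varepsilon_{k-1}$;
2. $n_{k-1}\log8\le2^{-k}n_k$;
3. $\omega(n_k)\ge1/\delta_k$.

This is possible, because $\delta_k$, $\varepsilon_{k-1}$ and $n_{k-1}$ are fixed when $n_k$ is chosen. By induction $\deg p_k\le n_k$. Let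
$$S_k=\{(x,y)\in[-1,1]\times\mathbb R:\ |y-p_k(x)|\le\varepsilon_k\},\qquad S_0=[-1,1]^2 .$$
On $[-1,1]$ we have $|p_k-p_{k-1}|\le\varepsilon_{k-1}-\varepsilon_k$, so $|y-p_k(x)|\le\varepsilon_k$ implies $|y-p_{k-1}(x)|\le\varepsilon_{k-1}$; thus $S_k\subset S_{k-1}$. Since $\sum_{j>k}(\varepsilon_{j-1}-\varepsilon_j)=\varepsilon_k\to0$, the $p_k$ converge uniformly on $[-1,1]$ to a real continuous $f$ with $|f-p_k|\le\varepsilon_k$. Hence
$$\Gamma_f=\bigcap_kS_k,\qquad E_{n_k}(f)\le\varepsilon_k,\qquad E_n(f)\le\|f-p_0\|_{[-1,1]}\le1\ \text{ for all }n .$$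

**Step 4: the product is zero.** For $n_k\le n<2n_k$ with $k\ge1$ we have $E_n(f)\le\varepsilon_k$, so $\log\frac1{E_n(f)}\ge\delta_kn_k$ (with $\log\frac10=+\infty$), and $\omega(n)\ge\omega(n_k)\ge1/\delta_k$. Therefore
$$\sum_{n_k\le n<2n_k}\frac{\omega(n)}{n^2}\log\frac1{E_n(f)}\ge n_k\cdot\frac{n_k}{4n_k^2}=\frac14 .$$
All terms are $\ge0$, and the blocks are disjoint because $n_{k+1}\ge2n_k$. So the full sum diverges, that is, $\prod_nE_n(f)^{\omega(n)/n^2}=0$.

**Step 5: polynomials hardly change from $S_{k-1}$ to $S_k$.** We claim that for $k\ge1$ and every $P\in\mathbb C[x,y]$ of degree $\le N$, $N\ge1$,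
$$\|P\|_{S_{k-1}}\le e^{2^{2-k}N}\,\|P\|_{S_k} .\tag{6}$$
Only $P=0$ vanishes on $S_k$, because over each $x\in[-1,1]$ the set $S_k$ contains an interval. So we may assume $\|P\|_{S_k}=1$. Put $a=\varepsilon_{k-1}-\varepsilon_k$, so $0<a\le1$.

First we control $P$ on the slightly smaller tube $|y-p_{k-1}(x)|\le a$. Let $c\in\mathbb R$, $|c|\le a$, and $Q(x)=P(x,p_{k-1}(x)+c)$, a polynomial of degree $\le Nn_{k-1}$. We have
$$p_{k-1}(x)+c-p_k(x)=c-aT_{n_k}(x).$$
So if $x\in[-1,1]$ and $|aT_{n_k}(x)-c|\le\varepsilon_k$, then $(x,p_{k-1}(x)+c)\in S_k$ and $|Q(x)|\le1$. In other words, $|Q|\le1$ on $T_{n_k}^{-1}(J)$, where $J=\{t\in[-1,1]:|t-c/a|\le\varepsilon_k/a\}$. By condition 1, $\varepsilon_k/a\le\frac{16^{-k}}{1-16^{-k}}\le1$, and $\varepsilon_k/a\ge\varepsilon_k$. As $c/a\in[-1,1]$, at least one of the intervals $[c/a,\,c/a+\varepsilon_k/a]$ and $[c/a-\varepsilon_k/a,\,c/a]$ lies in $[-1,1]$. So $J$ contains an interval of length $\varepsilon_k$. The Fact, with $s=Nn_{k-1}$, $n=n_k$, $\lambda=\varepsilon_k$,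 together with condition 2, gives on $[-1,1]$
$$|Q|\le\exp\Bigl(\frac{Nn_{k-1}}{n_k}\log\frac8{\varepsilon_k}\Bigr)=\exp\Bigl(N\Bigl(n_{k-1}\delta_k+\frac{n_{k-1}\log8}{n_k}\Bigr)\Bigr)\le e^{N(2^{-k}+2^{-k})}=e^{2^{1-k}N}.$$
Varying $c$, we get $|P|\le e^{2^{1-k}N}$ on $\{x\in[-1,1],\ y\in\mathbb R,\ |y-p_{k-1}(x)|\le a\}$.

Next, for fixed $x$, we pass from the $y$-interval of half-length $a$ to the one of half-length $\varepsilon_{k-1}$. With $\tau=\varepsilon_k/\varepsilon_{k-1}\le16^{-k}$ we have $\frac{\varepsilon_{k-1}}a-1=\frac1{1-\tau}-1=\frac\tau{1-\tau}\le2\tau$. So $\operatorname{arccosh}(\varepsilon_{k-1}/a)\le\sqrt{4\tau}=2\sqrt\tau\le2\cdot4^{-k}\le2^{1-k}$, and the additional factor is at most $e^{2^{1-k}N}$. This proves (6).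

Multiplying (6) over the first $k$ steps and using $\sum_{j\ge1}2^{2-j}=4$ we get $\|P\|_{[-1,1]^2}\le e^{4N}\|P\|_{S_k}$ for all $k$. The $S_k$ are decreasing compact sets with intersection $\Gamma_f$, so $\|P\|_{S_k}\to\|P\|_{\Gamma_f}$ and
$$\|P\|_{[-1,1]^2}\le e^{4N}\,\|P\|_{\Gamma_f}\qquad(\deg P\le N,\ N\ge1).\tag{7}$$

**Step 6: inequality (7) forbids pluripolarity.** Two definitions are needed.

**Definition (Lelong class, extremal function).** $\mathcal L$ is the class of psh functions $u$ on $\mathbb C^2$ (and likewise on $\mathbb C^q$) for which $u(z)-\log(1+|z|)$ is bounded above. For compact $K$, $V_K=\sup\{u\in\mathcal L:u\le0\text{ on }K\}$.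

Example: $\frac1{\deg P}\log|P|\in\mathcal L$ for every nonconstant polynomial $P$. In $\mathbb C$ with $K$ the closed unit disc, $V_K=\max(0,\log|z|)$: this function is a competitor, and if $u\in\mathcal L$ is $\le0$ on $K$, then $u-\log|z|$ is subharmonic for $|z|>1$, bounded above at $\infty$ and has $\limsup\le0$ at $|z|=1$, so it is $\le0$.

We recall two theorems. The Siciak–Zaharjuta theorem (Klimek, *Pluripotential Theory*, Thm 5.1.7) says that for compact $K$
$$V_K=\max\Bigl(0,\ \sup\bigl\{\tfrac1{\deg P}\log|P|:\ \deg P\ge1,\ \|P\|_K\le1\bigr\}\Bigr).$$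
Siciak's form of Josefson's theorem (J. Siciak, *Extremal plurisubharmonic functions in $\mathbb C^n$*, Ann. Polon. Math. 39 (1981)) says that for a pluripolar set $E$ there is $u\in\mathcal L$, $u\not\equiv-\infty$, with $u=-\infty$ on $E$.

Let $P$ have degree $N\ge1$ and $\|P\|_{\Gamma_f}\le1$. By (7), $|P|\le e^{4N}$ on $[-1,1]^2$. The first special case in Step 2, applied in the first variable for each fixed second variable in $[-1,1]$ and then in the second variable, gives $|P(z,w)|\le e^{4N+Ng_{[-1,1]}(z)+Ng_{[-1,1]}(w)}$. Hence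
$$V_{\Gamma_f}(z,w)\le4+g_{[-1,1]}(z)+g_{[-1,1]}(w)<\infty\quad\text{everywhere.}$$
Suppose $\Gamma_f$ were pluripolar, and take $u\in\mathcal L$, $u\not\equiv-\infty$, with $u=-\infty$ on $\Gamma_f$. For every $c>0$ the function $u+c$ is in $\mathcal L$ and is $-\infty\le0$ on $\Gamma_f$, so $u+c\le V_{\Gamma_f}$. Therefore $V_{\Gamma_f}=+\infty$ wherever $u>-\infty$, a contradiction. So $\Gamma_f$ is not pluripolar, and Theorem 3 is proved. $\blacksquare$

## 9. Regular Chebyshev decay and dimension counting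

Proposition 4(a) was proved in Section 2. Part (b) is a case where linear algebra alone produces the polynomials for Lemma A: when the Chebyshev coefficients of $f$ decay regularly, all the powers $f^b$ have Fourier coefficients of controlled size, and one can make many of the first coefficients of $P(x,f(x))$ vanish.

**Proof of Proposition 4(b).**

**Step 1: Fourier coefficients of monomials.** After an affine change work on $[-1,1]$ with $x=\cos\theta$. Then $f=\sum a_n\cos n\theta$ has Fourier coefficients $a_0$ and $\frac12a_{|j|}$ for $j\ne0$, and $x=\cos\theta$ has the coefficients $\frac12$ for $j=\pm1$ and $0$ otherwise. Enlarging $A$, with $A\ge1$, we may assume that both have $j$-th Fourier coefficient bounded by $Ae^{-h(|j|)}$. Monotonicity and subadditivity give $h(|i+j|)\le h(|i|+|j|)\le h(|i|)+h(|j|)$, so $h(|j|)\le\sum_ih(|j_i|)$ whenever $j=\sum_ij_i$. Write $e^{-\sum h}=e^{-\frac12\sum h}e^{-\frac12\sum h}$ and use this on one factor. The $j$-th Fourier coefficient of $x^af^b$ is then bounded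 by
$$A^{a+b}\sum_{j_1+\dots+j_{a+b}=j}e^{-\sum_ih(|j_i|)}\le e^{-h(|j|)/2}B^{a+b},\qquad B:=\max\Bigl(1,\ A\sum_{i\in\mathbb Z}e^{-h(|i|)/2}\Bigr).$$
Here $B<\infty$ because $h(n)/\sqrt n\to\infty$. For $a=b=0$ the bound is trivial, since $h(0)=0$.

**Step 2: choice of $P$.** With $m=\dim W_N=\frac{(N+1)(N+2)}2$, require that the cosine coefficients of $P(x,f(x))$ of orders $0,\dots,m-2$ vanish. These are $m-1$ linear conditions on $P\in W_N$. So there is a solution $P\ne0$, which we normalize to have largest coefficient of modulus $1$. A cosine coefficient of order $j\ge1$ is twice the Fourier coefficient, and $P$ has at most $m$ monomials, so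
$$\|P\|_{\Gamma_f}\le2mB^N\sum_{j\ge m-1}e^{-h(j)/2},\qquad m-1=\frac{N^2+3N}2\ge\frac{N^2}2 .$$

**Step 3: the rate is arbitrarily large.** Given $M>0$ put $L=6(M+\log B+1)$. For $N$ large, $h(j)\ge L\sqrt j$ for all $j\ge N^2/2$. For such $j$, $e^{-h(j)/2}\le e^{-L\sqrt j/4}e^{-L\sqrt j/4}\le e^{-LN/(4\sqrt2)}e^{-L\sqrt j/4}$. As $4\sqrt2<6$, the sum is at most $C_Le^{-LN/6}$ with $C_L=\sum_{j\ge0}e^{-L\sqrt j/4}$. Since $e^{-LN/6}=e^{-MN}B^{-N}e^{-N}$,
$$\|P\|_{\Gamma_f}\le2mC_Le^{-N}e^{-MN}\le e^{-MN}\qquad\text{for }N\text{ large}.$$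

**Step 4: Lemma A.** By Cauchy's estimates, a polynomial with a coefficient of modulus $1$ has sup norm at least $1$ on the closed unit bidisc, hence on the closed ball of radius $2$, which contains the bidisc. Dividing $P$ by its norm on that ball only makes it smaller on $\Gamma_f$. Lemma A shows that $\Gamma_f$ is pluripolar. $\blacksquare$

Example. Let $\frac12<\beta<1$ and $h(n)=n^\beta$. This $h$ is increasing, vanishes at $0$, is subadditive because it is concave, and $h(n)/\sqrt n\to\infty$. So $f=\sum e^{-n^\beta}T_n(2x-1)$ has pluripolar graph. By (1), $E_n(f)\ge\frac12e^{-(n+1)^\beta}$, so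
$$\sum_n\frac1{n^2}\log\frac1{E_n(f)}\le\sum_n\frac{(n+1)^\beta+\log2}{n^2}<\infty,$$
and $f\notin\mathfrak B^*$.

The regularity of $h$ enters at the inequality $h(|i+j|)\le h(|i|)+h(|j|)$. Membership in $\mathfrak B^*$ gives no such regularity. The volume argument of Section 6 does not need it, because there only the degrees $n_k$, one for each accuracy $4^{-k}$, enter.
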